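# Fiber products of finitely presented metabelian groups over their common abelianization

## 1. Fiber products over a finite abelianization

Write $G_{\mathrm{ab}}$ for the abelianization of a group $G$. Given homomorphisms $\phi_1:G_1\to A$ and $\phi_2:G_2\to A$, their **fiber product** is the subgroup
$$P=\{(g_1,g_2)\in G_1\times G_2:\ \phi_1(g_1)=\phi_2(g_2)\}$$
of $G_1\times G_2$. A group is metabelian if its derived subgroup is abelian.

The question of these notes comes from J. R. J. Groves, "Subdirect products of finitely presented metabelian groups", arXiv:1106.2365 (2011). Let $G_1,G_2$ be finitely presented metabelian groups, and let $A$ be an abelian group isomorphic to both $(G_1)_{\mathrm{ab}}$ and $(G_2)_{\mathrm{ab}}$. Do there always exist surjective homomorphisms $\phi_i:G_i\to A$ $(i=1,2)$ whose fiber product is finitely presented?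

Suppose first that $A$ is finite. Then every choice of surjections works. Indeed, $P$ is the preimage of the diagonal of $A\times A$ under $\phi_1\times\phi_2$, so it has index $|A|$ in $G_1\times G_2$. A product of two finitely presented groups is finitely presented, and a subgroup of finite index in a finitely presented group is finitely presented. So $P$ is finitely presented.

What changes when $A$ is infinite? Then $P$ has infinite index, and the choice of the surjections starts to matter. Take $G=\mathbb Z[\tfrac12]\rtimes\langle q\rangle$, where $q$ has infinite order and acts as multiplication by $2$. This is the group $\langle a,q\mid qaq^{-1}=a^2\rangle$. Since $(2-1)\mathbb Z[\frac12]=\mathbb Z[\frac12]$, the derived subgroup is $\mathbb Z[\frac12]$ and $G_{\mathrm{ab}}\cong\mathbb Z$. There are exactly two surjections $G\to\mathbb Z$, given by $q\mapsto 1$ and $q\mapsto -1$. With $G_1=G_2=G$ and equal surjections, $P=\mathbb Z[\frac12]^2\rtimes\mathbb Z$ with the generator acting by $(2,2)$. With opposite surjections, $P=\mathbb Z[\frac12]^2\rtimes\mathbb Z$ with the generator acting by $(2,\frac12)$. We shall see in Section 2 that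 the first is finitely presented and the second is not. So the question is whether a good choice of the pair can always be made. It cannot.

The torsion-free rank of $A$ is $\dim_{\mathbb Q}(A\otimes\mathbb Q)$. The results are as follows.

**Theorem A.** There are finitely presented metabelian groups $G_1,G_2$ with $(G_1)_{\mathrm{ab}}\cong(G_2)_{\mathrm{ab}}\cong A$, where $A$ has torsion-free rank $3$, such that for every pair of surjections $\phi_i:G_i\to A$ the fiber product is not finitely presented.

**Theorem B.** If the torsion-free rank of $A$ is at most $2$, then there always exist surjections whose fiber product is finitely presented. (So the rank $3$ in Theorem A is minimal.)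

**Theorem C.** If $[G_1,G_1]$ and $[G_2,G_2]$ are torsion groups, then such surjections always exist, whatever the rank of $A$.

No full classification in rank at least $4$ is claimed.

## 2. Characters, the invariant $\Sigma$, and the Bieri–Strebel criterion

The purpose of this section is to turn the question into one about closed subsets of a sphere and the action of $GL_n(\mathbb Z)$.

Let $Q$ be a finitely generated abelian group of torsion-free rank $n$. Its **character sphere** is
$$S(Q)=(\mathrm{Hom}(Q,\mathbb R)\smallsetminus\{0\})/\mathbb R_{>0}\cong S^{n-1}.$$
The class of $\chi$ is written $[\chi]$, and $-[\chi]=[-\chi]$ is its antipode. Put $Q_\chi=\{q\in Q:\chi(q)\ge0\}$, a submonoid of $Q$ that depends only on $[\chi]$. The ring $\mathbb ZQ$ is Noetherian. For a finitely generated $\mathbb ZQ$-module $M$ put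
$$\Sigma_M=\{[\chi]: M\text{ is finitely generated over }\mathbb ZQ_\chi\},\qquad \Sigma_M^c=S(Q)\smallsetminus\Sigma_M .$$

**Definition.** $M$ is **tame** if $\Sigma^c_M$ contains no pair of antipodal points.

**Example 1.** Let $Q=\langle q\rangle\cong\mathbb Z$ act on $M=\mathbb Z[\frac12]$ with $q$ acting as $2$. Here $S(Q)$ consists of two points, $\chi(q)=1$ and $\chi(q)=-1$. For $\chi(q)=1$ the ring $\mathbb ZQ_\chi=\mathbb Z[q]$ acts through $\mathbb Z$, and $\mathbb Z[\frac12]$ is not finitely generated as an abelian group. For $\chi(q)=-1$ the ring $\mathbb Z[q^{-1}]$ acts through $\mathbb Z[\frac12]$, and $M$ is cyclic. So $\Sigma_M^c$ is the single point $\chi(q)=1$, and $M$ is tame.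

**Theorem 1 (Bieri–Strebel).** Let $G$ be a finitely generated group with an abelian normal subgroup $M$ such that $Q=G/M$ is abelian. Then $G$ is finitely presented if and only if $M$ is a tame $\mathbb ZQ$-module.

This is from Bieri–Strebel, Valuations and finitely presented metabelian groups, Proc. London Math. Soc. (3) 41 (1980) 439–464. It is the one deep ingredient, and we use it as a black box. Four elementary facts go with it.

**(F1)** *$[\chi]\in\Sigma_M$ if and only if there is $\lambda\in\mathbb ZQ$ with $\lambda m=m$ for all $m\in M$ and $\chi>0$ on $\mathrm{supp}\,\lambda$. Consequently $\Sigma_M$ is open and $\Sigma_M^c$ is closed.*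

Suppose $m_1,\dots,m_k$ generate $M$ over $\mathbb ZQ_\chi$. Pick $q$ with $\chi(q)>0$ and write $q^{-1}m_i=\sum_j\lambda_{ij}m_j$ with $\lambda_{ij}\in\mathbb ZQ_\chi$. Then the matrix $I-q(\lambda_{ij})$ kills the column $(m_j)$. Multiplying by the adjugate, its determinant kills every $m_j$, hence $M$. All entries of $q(\lambda_{ij})$ are supported where $\chi\ge\chi(q)>0$, so the determinant has the form $1-\lambda$ with $\chi>0$ on $\mathrm{supp}\,\lambda$. Conversely, let $\lambda$ be given and let $X$ be a finite generating set over $\mathbb ZQ$. For $q\in Q$ and $x\in X$ we have $qx=\lambda^kqx$ for all $k$. For $k$ large $\lambda^kq\in\mathbb ZQ_\chi$. So $X$ generates $M$ over $\mathbb ZQ_\chi$. Openness follows, because the support of $\lambda$ is finite, so a given $\lambda$ works for all characters near $\chi$.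

In Example 1, at $\chi(q)=-1$, one can take $\lambda=2q^{-1}$.

**(F2)** *If $0\to M'\to M\to M''\to0$ is exact, then $\Sigma_M=\Sigma_{M'}\cap\Sigma_{M''}$. In other words, $\Sigma_M^c=\Sigma_{M'}^c\cup\Sigma_{M''}^c$.*

A $\lambda$ for $M$ works for $M'$ and $M''$. Conversely, if $\lambda',\lambda''$ are as in (F1) for $M',M''$, then $(1-\lambda'')M\subset M'$, so $(1-\lambda')(1-\lambda'')$ kills $M$. This product is $1-(\lambda'+\lambda''-\lambda'\lambda'')$, and $\chi>0$ on the support of the bracket.

**(F3)** *If $M$ is finite, then $\Sigma_M^c=\emptyset$.* A finite set generates it over any subring.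

**(F4)** *If $\pi:A\to Q$ is surjective with finite kernel and a $\mathbb ZQ$-module $M$ is viewed over $\mathbb ZA$, then $\Sigma_M^c(A)=\pi^*\Sigma^c_M(Q)$.* Every character of $A$ has the form $\chi\circ\pi$, and $\pi(A_{\chi\circ\pi})=Q_\chi$, so the two finite generation conditions are the same.

**The module of a fiber product.** Let $G_1,G_2$ be finitely generated metabelian with $(G_i)_{\mathrm{ab}}\cong A$, and let $\phi_i:G_i\to A$ be surjective. The induced map $(G_i)_{\mathrm{ab}}\to A$ is a surjection between isomorphic finitely generated abelian groups. Such groups are Hopfian, so it is an isomorphism. Hence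
$$\ker\phi_i=[G_i,G_i]=:N_i,$$
whatever $\phi_i$ is, and any two surjections $G_i\to A$ differ by an automorphism of $A$. The abelian group $N_i$ is a $\mathbb ZA$-module: $a\in A$ acts by conjugation by any $g$ with $\phi_i(g)=a$. It is finitely generated as a module, because $G_i$ is finitely generated and $A$ is finitely presented, so $N_i$ is the normal closure of a finite set.

The map $P\to A$, $(g_1,g_2)\mapsto\phi_1(g_1)=\phi_2(g_2)$, is surjective with kernel $N_1\times N_2$, and the induced action of $A$ on $N_i$ is the one just described. Since $A$ is a finitely generated group and $N_1\oplus N_2$ a finitely generated module, $P$ is finitely generated. By Theorem 1 and (F2):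

$$P\text{ is finitely presented}\iff \Sigma^c_{N_1}\cup\Sigma^c_{N_2}\subset S(A)\text{ contains no antipodal pair.}\tag{1}$$

For the example of Section 1: with equal surjections the union is one point, so $P$ is finitely presented. With opposite surjections the generator acts on $N_2$ by $\frac12$, so $\Sigma_{N_2}^c$ is the point $\chi=-1$. The union is then both points of $S^0$, and $P$ is not finitely presented.

**All choices at once.** Choose a splitting $A=\mathbb Z^n\oplus T$ with $T$ finite and a basis $q_1,\dots,q_n$ of $\mathbb Z^n$. Identify $\mathrm{Hom}(A,\mathbb R)$ with $\mathbb R^n$ by $\chi\mapsto(\chi(q_1),\dots,\chi(q_n))$, and $S(A)$ with $S^{n-1}$. The group $GL_n(\mathbb R)$ acts on $S^{n-1}$ by its action on directions.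

**Proposition 2.** Let $G_1,G_2$ be finitely presented, fix surjections $\phi_i:G_i\to A$, and let $\Gamma_i=\Sigma_{N_i}^c\subset S^{n-1}$ be computed with these. Then $\Gamma_1,\Gamma_2$ are closed, neither contains an antipodal pair, and there is a pair of surjections $G_i\to A$ with finitely presented fiber product if and only if
$$\text{there is } g\in GL_n(\mathbb Z)\text{ with } g\Gamma_2\cap-\Gamma_1=\emptyset.\tag{2}$$

*Proof.* The set $\Gamma_i$ is closed by (F1), and it contains no antipodal pair by Theorem 1 applied to $N_i\subset G_i$. Any pair of surjections is $(\alpha_1\phi_1,\alpha_2\phi_2)$ with $\alpha_i\in\mathrm{Aut}(A)$. Its fiber product is the same subgroup as that of $(\phi_1,\alpha\phi_2)$ with $\alpha=\alpha_1^{-1}\alpha_2$. So we only vary $\phi_2$.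

With $\alpha\phi_2$ in place of $\phi_2$, the element $a$ acts on $N_2$ as $\alpha^{-1}(a)$ did before. By (F1), $[\chi]$ lies in the new $\Sigma_{N_2}$ iff $[\chi\circ\alpha]$ lies in the old one. So the new $\Sigma_{N_2}^c$ is $\{[\psi\circ\alpha^{-1}]:[\psi]\in\Gamma_2\}$. If $\alpha^{-1}(q_j)\equiv\sum_i b_{ij}q_i$ modulo $T$, then $(\psi\circ\alpha^{-1})(q_j)=\sum_ib_{ij}\psi(q_i)$. So the new set is $g\Gamma_2$ with $g=(b_{ij})^T\in GL_n(\mathbb Z)$, and every $g\in GL_n(\mathbb Z)$ arises from an automorphism that is the identity on $T$. Now apply (1). Neither $\Gamma_1$ nor $g\Gamma_2$ contains an antipodal pair, so the union does iff $g\Gamma_2$ meets $-\Gamma_1$. $\square$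

## 3. Rank at most two: transvections push a closed set to a point

We want $g\in GL_n(\mathbb Z)$ that moves $\Gamma_2$ off $-\Gamma_1$. The natural idea is to crush $\Gamma_2$ toward a pair of points $\pm a$ lying outside $\Gamma_1\cup-\Gamma_1$.

**Lemma 3.** Let $n\ge2$, and let $\Gamma_1,\Gamma_2\subset S^{n-1}$ be closed sets, $\Gamma_1$ without antipodal pairs. Suppose there is a nonzero linear form $\ell$ with integer coefficients that has no zero on $\Gamma_2$. Then some $g\in SL_n(\mathbb Z)$ satisfies $g\Gamma_2\cap-\Gamma_1=\emptyset$.

*Proof.* *A target.* The closed sets $\Gamma_1$ and $-\Gamma_1$ are disjoint, so they do not cover the connected space $S^{n-1}$ (trivially if $\Gamma_1=\emptyset$). Thus $U_1=S^{n-1}\smallsetminus(\Gamma_1\cup-\Gamma_1)$ is open, nonempty and symmetric. Rational directions are dense, so there is a primitive integer vector $a$ with direction in $U_1$.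

*The crushing map.* Choose a primitive integer vector $r$ with $\ell(r)=0$; this is possible as $n\ge2$. Let $\tau(x)=x+\ell(x)r$. Since $\ell(r)=0$, we have $\tau^k(x)=x+k\ell(x)r$ and $\tau\in SL_n(\mathbb Z)$. On the compact set $\Gamma_2$ (unit vectors) $|\ell|$ is bounded below by some $\delta>0$. So as $k\to\infty$ the directions of $\tau^k(x)$, $x\in\Gamma_2$, converge uniformly to $\{\pm r\}$.

*Moving to the target.* A primitive vector is part of a basis of $\mathbb Z^n$, and since $n\ge2$ we can adjust the sign of another basis vector. So there is $g_0\in SL_n(\mathbb Z)$ with $g_0r=a$. For $k$ large, $g_0\tau^k\Gamma_2$ lies in a small neighborhood of $\pm a$, hence in $U_1$, which is disjoint from $-\Gamma_1$. $\square$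

**Proof of Theorem B.** We verify (2). Let $n\le2$ be the rank.

If $n=0$, then $A$ is finite, and this was done in Section 1 (here $S(A)=\emptyset$).

If $n=1$, each $\Gamma_i\subset S^0=\{\pm1\}$ has at most one point. If one is empty, $g=1$ works. If $\Gamma_i=\{\varepsilon_i\}$, then $g=\varepsilon_1\varepsilon_2$ gives $g\Gamma_2=\{\varepsilon_1\}$, which is disjoint from $-\Gamma_1$.

If $n=2$, the disjoint closed sets $\Gamma_2,-\Gamma_2$ do not cover the connected space $S^1$, so there is an integer vector $r\ne0$ with $\pm r\notin\Gamma_2$. Let $\ell(x)=\det(r,x)$. Its only zeros on $S^1$ are the directions $\pm r$, so $\ell$ has no zero on $\Gamma_2$, and Lemma 3 applies. $\blacksquare$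

What changes in rank $3$? The zero set of $\ell$ on $S^2$ is no longer a pair of points but a great circle, and Lemma 3 stops at exactly one place: $\Gamma_2$ may meet every great circle. The roles of $\Gamma_1,\Gamma_2$ are symmetric, since $g\Gamma_2\cap-\Gamma_1=\emptyset$ iff $g^{-1}\Gamma_1\cap-\Gamma_2=\emptyset$. A closed set that misses a great circle also misses all nearby ones, hence a rational one. So in a counterexample of rank $3$ both $\Gamma_1$ and $\Gamma_2$ must meet every great circle of $S^2$, while containing no antipodal pairs. They must also be different: if $\Gamma_1=\Gamma_2$, then $g=1$ satisfies (2).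

This tells us what to build. First, modules whose $\Sigma^c$ contains curves rather than isolated points (Section 4). Second, a closed connected set that contains no antipodal pair and yet is unavoidable (Section 5), together with an approximation of it by rational arcs (Section 6). Third, control over all of $GL_3(\mathbb Z)$ simultaneously (Sections 7 and 8). Two curves on a sphere can be forced to cross for topological reasons, and that is where the obstruction comes from.

## 4. Modules over $\mathbb Z^3$ whose $\Sigma^c$ contains a rational arc

For linearly independent $a,b\in\mathbb R^3$ let $[a,b]\subset S^2$ be the arc of directions in the cone generated by $a,b$. Nonzero vectors also denote their directions. A point of $S^2$ is **rational** if it is the direction of a vector in $\mathbb Z^3$. We identify $\mathrm{Hom}(\mathbb Z^3,\mathbb R)$ with $\mathbb R^3$ by the standard pairing $\langle\ ,\ \rangle$.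

Points of $\Sigma^c$ come from valuations, and an arc comes from two elements that can both have positive valuation with independent values. Since $(t+2)-t=2$, the elements $t$ and $t+2$ have this property in the presence of $2$-adic valuations.

**Example 2 (two generators are not enough).** Let $\mathbb Z^2=\langle x,y\rangle$ act on $\mathbb Z[t,\frac1{t(t+2)}]$ with $x,y$ acting as $t,t+2$, and write $\chi=(\alpha,\beta)=(\chi(x),\chi(y))$. The valuation $v(\sum c_it^i)=\min_i(v_2(c_i)+i)$ has $v(t)=v(t+2)=1$, and $-\deg$ takes the value $-1$ on both. By the valuation argument in Lemma 4 below, $\Sigma^c$ contains $(1,1)$ and $(-1,-1)$. So this module is not tame. The cure is to add a third unit $t+1$, which has value $0$ in the first valuation and value $-1$ in the second. This moves the point given by the degree out of the plane of the arc.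

Let $R=\mathbb Z\left[t,\frac1{t(t+1)(t+2)}\right]$ and let $a',b',c'\in\mathbb Z^3$ be linearly independent. Let $Q=\mathbb Z^3$ act on $M=R$ by multiplication through
$$\rho(q)=t^{\langle a',q\rangle}(t+2)^{\langle b',q\rangle}(t+1)^{\langle c',q\rangle}.$$

**Lemma 4.** $M$ is a finitely generated $\mathbb ZQ$-module,
$$\Sigma_M^c=[a',b']\cup\{c',\,-(a'+b'+c')\},$$
and $M/IM$ is finite, where $I$ is the augmentation ideal of $\mathbb ZQ$.

*Proof.* **Step 1: finite generation.** Let $\tilde Q\cong\mathbb Z^3$ with basis $x,y,z$ acting on $R$ as $t,\ t+2,\ t+1$. The image of $\mathbb Z\tilde Q$ in $R$ contains $t$ and the inverses of $t,t+1,t+2$, so it is $R$, and $R$ is a cyclic $\mathbb Z\tilde Q$-module. The map $q\mapsto x^{\langle a',q\rangle}y^{\langle b',q\rangle}z^{\langle c',q\rangle}$ from $Q$ to $\tilde Q$ is injective with image of finite index, because $a',b',c'$ are linearly independent, and the action of $Q$ factors through it. So $M$ is finitely generated over $\mathbb ZQ$. We regard $Q$ as a subgroup of $\tilde Q$.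

**Step 2: the listed points lie in $\Sigma_M^c$; this uses valuations.** Let $v$ be a real valuation of $\mathbb Q(t)$ and put $\chi_v(q)=v(\rho(q))$, that is,
$$\chi_v=v(t)\,a'+v(t+2)\,b'+v(t+1)\,c'.$$
We claim that $\chi_v\neq0$ implies $[\chi_v]\in\Sigma_M^c$. Otherwise (F1) gives $\lambda=\sum_q n_qq$ acting as the identity on $R$ with $\chi_v>0$ on its support. Applying it to $1\in R$ gives $\sum n_q\rho(q)=1$. But $v\ge0$ on $\mathbb Z$, so the left side has valuation at least $\min_{\mathrm{supp}\,\lambda}\chi_v>0$, while $v(1)=0$. This is a contradiction. Now use the following valuations.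

- $v(\sum c_it^i)=\min_i(v_2(c_i)+is)$ with $s\ge1$ has $v(t)=s$, $v(t+2)=\min(1,s)=1$, $v(t+1)=0$. It gives $sa'+b'$.
- The same formula in powers of $t+2$ has $v(t+2)=s$, $v(t)=v((t+2)-2)=1$, $v(t+1)=v((t+2)-1)=0$. It gives $a'+sb'$.
- The $t$-adic, $(t+2)$-adic and $(t+1)$-adic valuations give $a'$, $b'$, $c'$.
- $-\deg$ gives $-(a'+b'+c')$.

The directions $sa'+b'$ and $a'+sb'$ with $s\ge1$ fill the interior of $[a',b']$, and the endpoints are on the list.

**Step 3: nothing else lies in $\Sigma_M^c$; this uses the linear relations among $t,t+1,t+2$.** Since $a',b',c'$ form a basis of $\mathbb R^3$, any nonzero character of $Q$ is $\chi=\alpha a'+\beta b'+\gamma c'$. It is the restriction to $Q$ of the character $\tilde\chi$ of $\tilde Q$ with $\tilde\chi(x)=\alpha$, $\tilde\chi(y)=\beta$, $\tilde\chi(z)=\gamma$.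

First, if $R$ is finitely generated over $\mathbb Z\tilde Q_{\tilde\chi}$, say by $X$, then it is finitely generated over $\mathbb ZQ_\chi$. Indeed, since $\chi\ne0$ on $Q$, we can choose the finitely many coset representatives $u$ of $Q$ in $\tilde Q$ with $\tilde\chi(u)\le0$. Then each element of $\tilde Q_{\tilde\chi}$ is $uq$ with $q\in Q$ and $\chi(q)=\tilde\chi(uq)-\tilde\chi(u)\ge0$. So the elements $ux$ with $x\in X$ generate $R$ over $\mathbb ZQ_\chi$.

So let $[\chi]\in\Sigma_M^c$; then $[\tilde\chi]\in\Sigma_R^c(\tilde Q)$. The elements $x+1-z$ and $z+1-y$ of $\mathbb Z\tilde Q$ kill $R$. The values of $\tilde\chi$ on the three terms of the first are $\alpha,0,\gamma$. If their minimum were attained only once, dividing $x+1-z$ by $\pm$ the corresponding term would give an element $1-\lambda$ killing $R$ with $\tilde\chi>0$ on $\mathrm{supp}\,\lambda$, contradicting $[\tilde\chi]\in\Sigma_R^c(\tilde Q)$. Hence $\min(\alpha,0,\gamma)$ is attained at least twice, and likewise $\min(\gamma,0,\beta)$.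

- If $\gamma=0$, this says $\alpha\ge0$ and $\beta\ge0$, so $[\chi]\in[a',b']$.
- If $\gamma>0$, it forces $\alpha=0$ and $\beta=0$, so $[\chi]=c'$.
- If $\gamma<0$, it forces $\alpha=\gamma$ and $\beta=\gamma$, so $[\chi]=-(a'+b'+c')$.

**Step 4: coinvariants.** We have $M/IM=R/J$, where $J$ is the ideal generated by all $\rho(q)-1$. Since $\mathbb Z\tilde Q\to R/J$ is onto and sends $Q$ to $1$, the ring $R/J$ is a quotient of $\mathbb Z[\tilde Q/Q]$, hence a finitely generated abelian group. Suppose it is infinite. Then $R/J\otimes\mathbb Q$ is a nonzero finite-dimensional $\mathbb Q$-algebra, so it has a homomorphism to $\mathbb C$. Let $\zeta$ be the image of $t$. Some positive power of each of $x,y,z$ lies in $Q$, so $\zeta,\ \zeta+1,\ \zeta+2$ are roots of unity. But the parallelogram identity gives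
$$|\zeta+1|^2=\tfrac12\left(|\zeta|^2+|\zeta+2|^2\right)-1=0,$$
contradicting $|\zeta+1|=1$. So $M/IM$ is finite. $\square$

**Example 3 (one block is not enough).** For the standard basis, $\Sigma_M^c=[e_1,e_2]\cup\{e_3,-(1,1,1)\}$. This contains no antipodal pair, so $R\rtimes\mathbb Z^3$ is finitely presented. But $\ell(x)=x_1+x_2+x_3$ is positive on $[e_1,e_2]$ and at $e_3$, and negative at $-(1,1,1)$. So Lemma 3 applies to this set. We must assemble many arcs into a set that meets every great circle.

## 5. A three-armed spiral that meets every half great circle

We now look for a compact connected set $Y\subset S^2$ with no antipodal pair that meets not only every great circle but every closed half of one. The stronger property is what Section 7 will need. A closed half great circle is a closed arc of length $\pi$ of a great circle.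

On the equator alone, three points at $120^\circ$ do the job: any closed half of the equator contains one of them, and no two are antipodal, since $\pi$ is not a multiple of $2\pi/3$. At latitude $\theta$ we use three points again. The antipodal map sends latitude $\theta$ to $-\theta$ and shifts the longitude by $\pi$. So if the three longitudes at $\theta$ and at $-\theta$ agree, antipodal pairs are avoided there. To catch great circles that run steeply through the equatorial band, let the three points rotate fast with $|\theta|$.

Use latitude $\theta$ and longitude $\psi$, and let $\mathbf n$ be the north pole. Put $K=6$, $L=\pi/4$, and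
$$Y=\{\mathbf n\}\cup\left\{(\theta,\psi):\ -L\le\theta<\tfrac\pi2,\ \ \psi\equiv K|\theta|\ \bmod\ \tfrac{2\pi}3\right\}.$$
This is the union of the three compact arcs $\theta\mapsto(\theta,K|\theta|+\frac{2\pi j}3)$, $-L\le\theta\le\frac\pi2$, $j=0,1,2$, all ending at $\mathbf n$. So $Y$ is compact and connected.

**Lemma 5.** (i) $Y\cap-Y=\emptyset$. (ii) $Y$ meets every closed half great circle.

*Proof.* (i) The antipode of $(\theta,\psi)$ is $(-\theta,\psi+\pi)$. A point of $Y\cap-Y$ has $\theta\ge-L$ and $-\theta\ge-L$, so $|\theta|\le L$. It satisfies $\psi\equiv K|\theta|$ and $\psi+\pi\equiv K|\theta|$ mod $\frac{2\pi}3$. Then $\pi\in\frac{2\pi}3\mathbb Z$, which is false.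

(ii) Let $\sigma$ be a closed half of a great circle $E$. Put $F=K|\theta|-\psi$, with $\psi$ lifted continuously along the arc considered. A point with $|\theta|\le L$ and $F\in\frac{2\pi}3\mathbb Z$ lies in $Y$. So it is enough to find a subarc of $\sigma$ inside the band $|\theta|\le L$ along which $F$ changes by more than $\frac{2\pi}3$; the intermediate value theorem does the rest.

*Case 1: $|\theta|\le L$ on all of $E$.* The endpoints of $\sigma$ are antipodal, so they have the same $|\theta|$, and their lifted longitudes differ by an odd multiple of $\pi$. So $F$ changes along $\sigma$ by at least $\pi>\frac{2\pi}3$ in absolute value.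

*Case 2: $E$ leaves the band.* Then $E$ is not the equator. It contains points $\pm p$ of extreme latitude $\pm\mu$ with $L<\mu\le\frac\pi2$, and points $\pm w$ on the equator with $w\perp p$. The four points $\pm w,\pm p$ cut $E$ into quarter arcs. Since $\sigma$ has length $\pi$, it contains a whole quarter arc, say
$$\cos s\,w'+\sin s\,p',\qquad s\in[0,\tfrac\pi2],\quad w'=\pm w,\ p'=\pm p.$$
The height of this point is $\pm\sin s\sin\mu$, so $\sin|\theta|=\sin s\sin\mu$. Let $s_1<\frac\pi2$ be the parameter with $|\theta|=L$; on $[0,s_1]$ we stay in the band. The horizontal part of $p'$ has length $\cos\mu$ and is perpendicular to $w'$. So on $[0,s_1]$ the longitude relative to $w'$ is $\pm\arctan(\tan s\cos\mu)\in(-\frac\pi2,\frac\pi2)$. Hence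
$$F(s_1)-F(0)\ge KL-\tfrac\pi2=\tfrac{3\pi}2-\tfrac\pi2=\pi>\tfrac{2\pi}3.\qquad\square$$

## 6. Rational triangles around the spiral

The set $Y$ is not a union of rational arcs, so Lemma 4 cannot produce it. We surround it by small rational triangles and use their edges.

A spherical triangle is the intersection of $S^2$ with the cone on three linearly independent vectors. Such a triangle $\Delta$ lies in an open hemisphere, namely where the linear form equal to $1$ on the three vectors is positive. Its interior $\mathrm{int}\,\Delta$ is the set of directions in the open cone. Its boundary $\partial\Delta$ is the connected union of three edges, and $S^2\smallsetminus\partial\Delta$ is the disjoint union of the open sets $\mathrm{int}\,\Delta$ and $S^2\smallsetminus\Delta$. Hence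
$$\text{a connected set missing }\partial\Delta\text{ lies in }\mathrm{int}\,\Delta\text{ or misses }\Delta.\tag{3}$$
We say that a set is convex if it consists of the directions in a convex cone without $0$. Triangles, their interiors and open hemispheres are convex, and $\Delta$ lies in every convex set that contains $\partial\Delta$.

By Lemma 5(i) and compactness, choose $0<\eta<\frac12\mathrm{dist}(Y,-Y)$. Rational points are dense, so each $y\in Y$ lies in the interior of a triangle with rational vertices contained in the open $\eta$-ball about $y$. By compactness finitely many of these triangles have interiors covering $Y$. Choose such a finite family $\Delta_1,\dots,\Delta_k$ that is minimal, so that no proper subfamily has interiors covering $Y$. Put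
$$Z=\bigcup_i\Delta_i,\qquad U=\mathrm{int}\,Z\supset Y,\qquad \Gamma=\bigcup_i\partial\Delta_i.$$

**Lemma 6.** (a) $Z\cap-Z=\emptyset$. (b) $\Gamma$ and $Z$ are connected. (c) $\Gamma$ lies in no open hemisphere.

*Proof.* (a) If $z\in\Delta_i\cap-\Delta_j$, then $z$ is within $\eta$ of a point of $Y$ and of a point of $-Y$, contradicting $2\eta<\mathrm{dist}(Y,-Y)$.

(b) By minimality each $\mathrm{int}\,\Delta_i$ meets $Y$, and no $\mathrm{int}\,\Delta_i$ lies in another $\mathrm{int}\,\Delta_j$. Join $i$ and $j$ if $\mathrm{int}\,\Delta_i\cap\mathrm{int}\,\Delta_j\ne\emptyset$. The resulting graph is connected. Otherwise $Y$ would be the union of two disjoint nonempty relatively open subsets. So it suffices to show that if $i\neq j$ are joined, then $\partial\Delta_i\cap\partial\Delta_j\ne\emptyset$.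

Suppose these boundaries are disjoint. By (3), the connected set $\partial\Delta_j$ lies in $\mathrm{int}\,\Delta_i$ or misses $\Delta_i$. In the first case $\Delta_j\subset\mathrm{int}\,\Delta_i$ by convexity, which is excluded. In the second case $\Delta_i$ is a connected set that misses $\partial\Delta_j$ and meets $\mathrm{int}\,\Delta_j$. So $\Delta_i\subset\mathrm{int}\,\Delta_j$ by (3), again excluded. Hence $\Gamma$ is connected. Since each $\Delta_i$ is connected and meets $\Gamma\subset Z$, so is $Z$.

(c) If $\Gamma$ lay in an open hemisphere $H$, then by convexity $Y\subset Z\subset H$. Then $Y$ would miss the great circle $\partial H$, contradicting Lemma 5(ii). $\square$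

## 7. Linear maps of determinant $\pm1$ that move $Z$ off itself are bounded

The next lemma deals with all large matrices at once. The picture behind it is this: a matrix with one dominant singular value crushes most of the sphere to a pair of points, but it stretches a thin neighborhood of one great circle along half great circles. Since $Y$ meets every half great circle, the stretched part of $Z$ must hit $Z$. Let $\|g\|$ be the operator norm.

**Lemma 7.** There is $C$ such that if $g\in GL_3(\mathbb R)$, $|\det g|=1$ and $gZ\cap Z=\emptyset$, then $\|g\|\le C$.

*Proof.* Suppose not. Then there are $g_m$ with $|\det g_m|=1$, $g_mZ\cap Z=\emptyset$ and $\|g_m\|\to\infty$.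

**Step 1: reduce to one dominant singular value.** Write $g_m=k_m\,\mathrm{diag}(\alpha_1,\alpha_2,\alpha_3)\,l_m$ with $k_m,l_m\in O(3)$ and $\alpha_1\ge\alpha_2\ge\alpha_3>0$, depending on $m$. Then $\alpha_1\to\infty$, and $\alpha_3\le1$ since the product is $1$. So $\alpha_1/\alpha_3\to\infty$, and after passing to a subsequence $\alpha_1/\alpha_2\to\infty$ or $\alpha_2/\alpha_3\to\infty$. In the second case replace $g_m$ by $g_m^{-1}$. We still have $g_m^{-1}Z\cap Z=\emptyset$, and the two largest singular values are now $\alpha_3^{-1}\ge\alpha_2^{-1}$, with ratio tending to $\infty$. So we may assume $\alpha_1/\alpha_2\to\infty$. Passing to a subsequence, let also $k_m\to k$, $l_m\to l$ and $\alpha_3/\alpha_2\to\kappa\in[0,1]$.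

**Step 2: find a point of $U$ on the great circle that gets stretched.** Let $E=S^2\cap l^{-1}\langle e_2,e_3\rangle$, a great circle. By Lemma 5(ii), $U\cap E\supset Y\cap E\ne\emptyset$. Since $U\cap E$ is open in $E$, it contains a point $x$ with $lx=(0,x_2,x_3)$ and $x_2\neq0$.

**Step 3: follow points near $x$.** Fix $s\in\mathbb R$ and let $x_m$ be the direction of $l_m^{-1}\left(s\frac{\alpha_2}{\alpha_1},x_2,x_3\right)$. Then $x_m\to x$, so $x_m\in U\subset Z$ for large $m$. The direction of $g_mx_m$ is that of
$$k_m(s\alpha_2,\alpha_2x_2,\alpha_3x_3)=\alpha_2\,k_m\left(s,x_2,\tfrac{\alpha_3}{\alpha_2}x_3\right),$$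
which converges to the direction of $k(s,x_2,\kappa x_3)$. Since $g_mx_m\notin Z$ for large $m$, this limit is not in the open set $U\subset Z$.

**Step 4: contradiction.** As $s$ runs over $\mathbb R$, the directions of $k(s,x_2,\kappa x_3)$ fill an open half great circle with endpoints $\pm ke_1$; here $x_2\ne0$ matters. So this open half circle misses $U$. Since $U$ is open, its closure misses $U$ too. But the closure is a closed half great circle, so it meets $Y\subset U$ by Lemma 5(ii). $\square$

## 8. Twisting by $\mathrm{diag}(1,D,D)$ and the proof of Theorem A

Lemma 7 leaves a bounded set of bad matrices, and $GL_3(\mathbb Z)$ contains some of them: $gZ\cap Z=\emptyset$ for $g=-1$, by Lemma 6(a). We avoid all of them by comparing $\Gamma$ not with itself but with $h\Gamma$, where no element of $GL_3(\mathbb Z)h$, scaled to determinant $\pm1$, is small. Fix an integer $D>\max(C^3,1)$ and let $h=\mathrm{diag}(1,D,D)$.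

**Lemma 8.** $gh\Gamma\cap\Gamma\neq\emptyset$ for every $g\in GL_3(\mathbb Z)$.

*Proof.* **Step 1: $ghZ\cap Z\ne\emptyset$; this is where integrality enters.** Suppose $ghZ\cap Z=\emptyset$. The matrix $\hat g=D^{-2/3}gh$ has $|\det\hat g|=1$ and acts on $S^2$ as $gh$ does. So $\|\hat g\|\le C$ by Lemma 7. If $\alpha_1\ge\alpha_2\ge\alpha_3$ are its singular values, then $\|\hat g^{-1}\|=\alpha_3^{-1}=\alpha_1\alpha_2\le C^2$. The row vector $r=e_1^Tg^{-1}$ is a nonzero integer vector, and
$$r\hat g=D^{-2/3}e_1^Th=D^{-2/3}e_1^T.$$
Hence $1\le|r|\le D^{-2/3}\|\hat g^{-1}\|\le D^{-2/3}C^2<1$, because $D>C^3$. This is a contradiction.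

**Step 2: pass from the filled sets to their boundary curves.** Let $f=gh$ and suppose $f\Gamma\cap\Gamma=\emptyset$. Note that $f$ and $f^{-1}$ carry open hemispheres to open hemispheres.

For each $i$ the connected set $f\Gamma$ misses $\partial\Delta_i$. So by (3), $f\Gamma\subset\mathrm{int}\,\Delta_i$ or $f\Gamma\cap\Delta_i=\emptyset$. In the first case $f\Gamma$, hence $\Gamma$, lies in an open hemisphere, contradicting Lemma 6(c). So $f\Gamma\cap Z=\emptyset$, that is, $f^{-1}Z\cap\Gamma=\emptyset$.

Now the connected set $f^{-1}Z$ misses every $\partial\Delta_i$. If $f^{-1}Z\subset\mathrm{int}\,\Delta_i$, then $f^{-1}Z$ and hence $Z\supset\Gamma$ lies in an open hemisphere, again contradicting Lemma 6(c). So by (3), $f^{-1}Z\cap\Delta_i=\emptyset$ for all $i$, which means $f^{-1}Z\cap Z=\emptyset$, that is, $Z\cap fZ=\emptyset$. This contradicts Step 1. $\square$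

**Proof of Theorem A.**

**Step 1: choose the extra points, so that tameness survives.** $\Gamma$ is a finite union of edges $e=[a_e,b_e]$ with $a_e,b_e\in\mathbb Z^3$ linearly independent, and $\Gamma\cap-\Gamma=\emptyset$ by Lemma 6(a). Each block of Lemma 4 adds two points to its arc. Treating the edges one after another, choose rational points $c_e,d_e$ as follows.

- $c_e$ lies outside $\mathrm{span}(a_e,b_e)$, outside $\pm\Gamma$, and outside $\pm$(the points chosen earlier).
- $d_e$ lies in the open cone $-\mathrm{int}\,\mathrm{cone}(a_e,b_e,c_e)$, outside $\pm\Gamma$, and outside $\pm$(the points chosen earlier, including $c_e$).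

This is possible, because the excluded sets are closed and nowhere dense and rational points are dense. Then $\hat\Gamma=\Gamma\cup\{c_e,d_e\}_e$ contains no antipodal pair.

Represent $c_e,d_e$ by integer vectors. The vector $-d_e$ is a combination of the linearly independent integer vectors $a_e,b_e,c_e$ with coefficients that are rational and positive. Clearing denominators, we get positive integer multiples $a_e',b_e',c_e'\in\mathbb Z^3$ of $a_e,b_e,c_e$ whose sum $a_e'+b_e'+c_e'$ has the direction $-d_e$.

**Step 2: the modules.** Let $Q=\mathbb Z^3$. Let $M_1$ be the direct sum over all edges $e$ of the modules of Lemma 4 for $(a'_e,b'_e,c'_e)$, and let $M_2$ be the direct sum of those for $(ha'_e,hb'_e,hc'_e)$. By Lemma 4, (F2) and the linearity of $h$,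
$$\Sigma_{M_1}^c=\hat\Gamma,\qquad\Sigma_{M_2}^c=h\hat\Gamma.\tag{4}$$
Neither set contains an antipodal pair, so $M_1$ and $M_2$ are tame. The groups $M_i\rtimes Q$ are finitely generated, since $M_i$ is a finitely generated module, and hence finitely presented by Theorem 1.

**Step 3: the groups; the abelianizations must be made isomorphic.** The derived subgroup of $M_i\rtimes Q$ is $IM_i$. It contains all commutators $(q-1)m$, and the quotient by $IM_i$ is the abelian group $T_i\times\mathbb Z^3$ with $T_i=M_i/IM_i$. By Lemma 4, $T_i$ is finite. Put
$$G_1=(M_1\rtimes Q)\times T_2,\qquad G_2=(M_2\rtimes Q)\times T_1,\qquad A=\mathbb Z^3\times T_1\times T_2.$$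
These $G_i$ are finitely presented metabelian groups, $(G_i)_{\mathrm{ab}}\cong A$, and $A$ has torsion-free rank $3$.

**Step 4: compute $\Gamma_1,\Gamma_2$.** Let $\phi_i:G_i\to A$ be the evident surjections, given by the identity $Q\to\mathbb Z^3$, the quotient map $M_i\to T_i$, and the identity on the remaining finite factor. Then $N_i=\ker\phi_i=[G_i,G_i]=IM_i$. Since $M_i/N_i$ is finite, (F2) and (F3) give $\Sigma^c_{N_i}(Q)=\Sigma_{M_i}^c(Q)$. In $G_i$ both $M_i$ and the finite factor act trivially on $N_i\subset M_i$ by conjugation. So the action of $A$ on $N_i$ factors through the projection $A\to\mathbb Z^3=Q$, whose kernel $T_1\times T_2$ is finite. By (F4) and (4), with $S(A)$ identified with $S^2$ through the standard basis of $\mathbb Z^3$,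
$$\Gamma_1=\Sigma_{N_1}^c(A)=\hat\Gamma,\qquad\Gamma_2=\Sigma_{N_2}^c(A)=h\hat\Gamma.$$

**Step 5: no pair of surjections works.** Let $g\in GL_3(\mathbb Z)$. Lemma 8 applied to $-g\in GL_3(\mathbb Z)$ gives $-gh\Gamma\cap\Gamma\ne\emptyset$, that is, $gh\Gamma\cap-\Gamma\neq\emptyset$. Hence $g\Gamma_2\cap-\Gamma_1\ne\emptyset$ for every $g\in GL_3(\mathbb Z)$. So (2) fails, and by Proposition 2 no pair of surjections $G_i\to A$ has a finitely presented fiber product. $\blacksquare$

So the answer to the question is no.

## 9. Torsion derived subgroups: general position of subspaces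

In the counterexample the arcs came from $2$-adic valuations on a ring of characteristic $0$. We now prove Theorem C: if $N_1,N_2$ are torsion groups, there is always room to separate $\Gamma_1$ and $\Gamma_2$. The reason is dimension: the two sets lie in finite unions of subspaces of dimension at most $n/2$, and such subspaces can be put in general position by $SL_n(\mathbb Z)$.

**Example 4.** Let $Q=\mathbb Z^2$ act on $R=\mathbb F_p[t,\frac1{t(t+1)}]$ with the generators $x,y$ acting as $t,t+1$. As in Lemma 4, the relation $x+1-y=0$ shows that for $[\chi]\in\Sigma_R^c$ the minimum of $\chi(x),0,\chi(y)$ is attained at least twice. The $t$-adic and $(t+1)$-adic valuations and $-\deg$ give points of $\Sigma^c_R$ in the directions $(1,0)$, $(0,1)$, $(-1,-1)$. These are three isolated points, and the condition on the minimum excludes all others except multiples of these directions. They lie on three lines through $0$, and the transcendence degree is $1=n/2$.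

Keep the notation of Proposition 2, with $A=\mathbb Z^n\oplus T$ and basis $q_1,\dots,q_n$, and write $A$ multiplicatively. For $n=0$ the theorem was proved in Section 1, so let $n\ge1$.

**Step 1: reduction to prime quotients.** $N_i$ is a finitely generated $\mathbb ZA$-module. Each of its generators is killed by a positive integer, so $N_i$ has finite exponent. Since $\mathbb ZA$ is Noetherian, $N_i$ has a finite filtration with factors of the form $R=\mathbb ZA/\mathfrak p$ with $\mathfrak p$ prime. The exponent of $N_i$ lies in $\mathfrak p$, so $\mathfrak p$ contains a rational prime $p$, and $R$ is an $\mathbb F_p$-algebra. By (F2), $\Gamma_i$ is the union of the finitely many sets $\Sigma_R^c$. Since $\Gamma_i$ contains no antipodal pair, each $R$ is tame. Fix one such $R$, and let $d$ be the transcendence degree over $\mathbb F_p$ of its fraction field.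

**Step 2: $2d\le n$.** The aim is to show that $B=R\otimes_{\mathbb F_p}R$ is a finite module over a quotient of $\mathbb F_p[A]$; this is where tameness is used.

View $B$ as a module over $A\times A$; it is generated by $1\otimes1$. Let $\chi\in\mathrm{Hom}(A,\mathbb R)=\mathbb R^n$ be a unit vector. By tameness, $[\chi]$ or $[-\chi]$ lies in $\Sigma_R$, so by (F1) there is $\lambda\in\mathbb ZA$ acting as the identity on $R$ with $\chi>0$ on its support or with $-\chi>0$ on its support. In the first case place $\lambda$ in the first factor of $A\times A$, in the second case in the second factor. This gives $\mu_\chi\in\mathbb Z[A\times A]$ that acts as the identity on $B$ and satisfies $\chi(ab^{-1})>0$ for all $(a,b)\in\mathrm{supp}\,\mu_\chi$. For $(a,1)$ this value is $\chi(a)>0$, and for $(1,b)$ it is $-\chi(b)>0$. The same $\mu_\chi$ works for all characters near $\chi$, with a positive lower bound. By compactness of the unit sphere there are finitely many $\mu_1,\dots,\mu_r$ and $\varepsilon>0$ such that for each unit vector $\chi$ some $\mu_j$ has $\chi(ab^{-1})\ge\varepsilon$ on its support.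

For $(a,b)\in A\times A$ let $z(a,b)\in\mathbb Z^n$ be the image of $ab^{-1}$ modulo torsion. Let $c$ bound the lengths $|z(a,b)|$ over the supports of all the $\mu_j$. Given $(a,b)$ with $z=z(a,b)\neq0$, choose $\mu_j$ for $\chi=-z/|z|$ and write
$$(a,b)\cdot(1\otimes1)=\mu_j(a,b)\cdot(1\otimes1).$$
The terms on the right have $z$-values $z+s$ with $\langle-z/|z|,s\rangle\ge\varepsilon$ and $|s|\le c$, so
$$|z+s|^2\le|z|^2-2\varepsilon|z|+c^2,$$
which is less than $|z|^2$ if $|z|>c^2/2\varepsilon$. The numbers $|z|^2$ are nonnegative integers, so by induction on $|z|^2$ the group $B$ is spanned by the elements $(a,b)\cdot(1\otimes1)$ with $|z(a,b)|\le c^2/2\varepsilon$. For these, $ab^{-1}$ lies in a finite set. Since $(a,b)=(b,b)(ab^{-1},1)$, they lie in finitely many cosets of the diagonal. Hence $B$ is a finite module over its subring $B_0$, the image of $\mathbb F_p[A]$ under the diagonal map $a\mapsto(a,a)\cdot(1\otimes1)$.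

Now compare Krull dimensions. Since $B$ is integral over $B_0$, and $\mathbb F_p[A]$ is finite over $\mathbb F_p[\mathbb Z^n]$, a Laurent polynomial ring of dimension $n$, we get $\dim B=\dim B_0\le n$. On the other side, $R$ contains a polynomial ring in $d$ variables over $\mathbb F_p$. By flatness over a field, $B$ contains a polynomial ring $H$ in $2d$ variables. The multiplicative set $H\smallsetminus\{0\}$ does not contain $0$, so some prime $\mathfrak q$ of $B$ is disjoint from it. Then $B/\mathfrak q$ is a domain, finitely generated over $\mathbb F_p$, that contains $H$, so its dimension, which is its transcendence degree, is at least $2d$. So $2d\le\dim B\le n$. In particular $d<n$.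

**Step 3: $\Sigma_R^c$ lies in a finite union of linear subspaces of dimension at most $d$.** Let $x_j\in R$ be the image of $q_j$. For each subset $I\subset\{1,\dots,n\}$ with $d+1$ elements, the $x_j$ with $j\in I$ are algebraically dependent over $\mathbb F_p$. So there is a nonzero $f_I\in\mathbb F_p[X_j:j\in I]$ with $f_I(x_I)=0$.

Let $\chi$ be a nonzero character, and give the monomial $\prod X_j^{u_j}$ the value $\sum u_j\chi(q_j)$. Suppose the minimum of $\chi$ on the monomials of $f_I$ is attained only once, at the monomial $m_0$. Lift $f_I$ to an element of $\mathbb ZA$ with the same monomials, $X_j$ becoming $q_j$. It lies in $\mathfrak p$. Multiply it by $m_0^{-1}$ and by an integer inverse mod $p$ of the coefficient of $m_0$. The coefficient of $1$ is then congruent to $1$ mod $p$, and adding an element of $p\mathbb Z\subset\mathfrak p$ makes it $1$. The result is an element $1-\lambda\in\mathfrak p$ with $\chi>0$ on $\mathrm{supp}\,\lambda$, and $\lambda$ acts as the identity on $R$. So $[\chi]\in\Sigma_R$ by (F1).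

Hence for $[\chi]\in\Sigma_R^c$ and every $I$, two distinct monomials of $f_I$ have the same $\chi$-value. Thus the restriction $\chi_I\in\mathbb R^I$ lies in one of finitely many hyperplanes $\ker\ell$, $\ell\ne0$, given by the differences of the exponent vectors. Therefore $\Sigma_R^c$ lies in the finite union of the subspaces
$$V=\{\chi\in\mathbb R^n:\ \ell_I(\chi_I)=0\text{ for all }I\},$$
over all choices of one such $\ell_I$ for each $I$. If $\dim V\ge d+1$, then the matrix whose columns are a basis of $V$ has $d+1$ linearly independent rows. So for the corresponding $I$ the projection $V\to\mathbb R^I$ is onto, contradicting $\ell_I=0$ on $V$. Hence $\dim V\le d$.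

**Step 4: general position over $\mathbb Z$.** By Steps 1–3, $\Gamma_1\subset\bigcup_jV_j$ and $\Gamma_2\subset\bigcup_kW_k$, finite unions of subspaces of dimension at most $n/2$. The zero subspace contains no direction, so discard it. If $n=1$, nothing is left, so $\Gamma_1=\Gamma_2=\emptyset$ and $g=1$ satisfies (2). Let $n\ge2$. We look for $g\in SL_n(\mathbb Z)$ with $gW_k\cap V_j=0$ for all $j,k$.

Fix $(j,k)$, and let $v,w$ be the dimensions of $V_j,W_k$, so $v+w\le n$. Choose matrices $\nu,\omega$ whose columns are bases of $V_j,W_k$. Then $gW_k\cap V_j=0$ iff the $n\times(v+w)$ matrix $(g\omega\mid\nu)$ has rank $v+w$. This holds iff $F_{jk}(g)\ne0$, where $F_{jk}(g)$ is the sum of the squares of its minors of size $v+w$, a polynomial in the entries of $g$. It is not identically $0$ on $SL_n(\mathbb R)$: there is a subspace $W'$ of dimension $w$ with $W'\cap V_j=0$, and some $g\in SL_n(\mathbb R)$ carries $W_k$ to $W'$. To get such a $g$, extend bases of $W_k$ and $W'$ to $\mathbb R^n$, map one to the other, and rescale the image of a basis vector outside $W_k$, which exists since $w<n$, to make the determinant $1$.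

It remains to find one integral $g$ for all pairs. By Gaussian elimination every element of $SL_n(\mathbb R)$ is a product of elementary matrices $I+sE_{il}$ ($i\neq l$) whose number is bounded by some $b$ depending only on $n$. List all index pairs $(i,l)$ and repeat the list $b$ times. Any sequence of $b$ pairs is a subsequence of this long list. So, allowing parameters equal to $0$, we obtain a surjective polynomial map
$$\mathcal E:\mathbb R^m\to SL_n(\mathbb R),\qquad \mathcal E(s_1,\dots,s_m)=\prod_{a=1}^m(I+s_aE_{i_al_a}),\qquad \mathcal E(\mathbb Z^m)\subset SL_n(\mathbb Z).$$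
Each $F_{jk}\circ\mathcal E$ is a polynomial on $\mathbb R^m$ that is not identically $0$, since $\mathcal E$ is onto. So the product of these finitely many polynomials is a nonzero polynomial, and a nonzero polynomial on $\mathbb R^m$ does not vanish at all points of $\mathbb Z^m$. At a point of $\mathbb Z^m$ where the product is not $0$ we get $g\in SL_n(\mathbb Z)$ with $gW_k\cap V_j=0$ for all $j,k$. Since the $V_j$ are symmetric under $-1$, it follows that $g\Gamma_2\cap-\Gamma_1=\emptyset$, which is (2). By Proposition 2, Theorem C is proved. $\blacksquare$
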